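\title{Global versus local multiplicativity of perverse filtrations}

\begin{abstract}
A proper flat surjective morphism $f:X\to Y$ of smooth complex varieties defines a perverse filtration on the cohomology of $X$ and a local perverse filtration on the cohomology of each fiber. We disprove the conjecture that the first is multiplicative for the cup product if and only if all the second ones are. Both implications fail, and we determine exactly when: for $m=\dim Y$ and $r=\dim X-\dim Y$ fixed, global multiplicativity always implies local multiplicativity if and only if $m\le 1$ or $r\le 1$, and local multiplicativity always implies global multiplicativity if and only if $m\le 2$ or $r\le 3$. The counterexamples are projective. They are twisted products built from a toric threefold with a symmetry of order three and from a family of Lagrangian planes.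
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The two filtrations}
Varieties are over $\mathbb{C}$ and carry the analytic topology; cohomology has rational coefficients. Let $f:X\to Y$ be a proper flat surjective morphism of nonempty smooth irreducible varieties. Put $m=\dim Y$ and $r=\dim X-\dim Y$; by flatness every fiber has pure dimension $r$, and we say that $f$ has \emph{type} $(m,r)$. Let ${}^{\mathfrak p}\tau_{\le n}$ and ${}^{\mathfrak p}\tau_{>n}$ be the truncation functors of the perverse $t$-structure of Beilinson, Bernstein and Deligne on the bounded derived category $D^b_c(Y)$ of constructible sheaves (recalled in Section~\ref{sec:prelim}), and write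
\[
K=Rf_*\mathbb{Q}_X,\qquad K_{\le k}={}^{\mathfrak p}\tau_{\le k+m}K,\qquad K_{>k}={}^{\mathfrak p}\tau_{>k+m}K .
\]
The \emph{perverse filtration} of $f$ is
\[
P_kH^*(X)=\operatorname{Im}\bigl(H^*(Y,K_{\le k})\to H^*(Y,K)=H^*(X)\bigr).
\]
For a point $p\in Y$ with fiber $F=f^{-1}(p)$, proper base change identifies the cohomology of the stalk $K_p$ with $H^*(F)$, and the \emph{local perverse filtration} at $p$ is
\[
P_kH^*(F)=\operatorname{Im}\bigl(H^*((K_{\le k})_p)\to H^*(K_p)=H^*(F)\bigr).
\]
Either filtration is \emph{multiplicative} if $P_kH^d\cup P_lH^e\subset P_{k+l}H^{d+e}$ for all $k,l,d,e\ge0$. We say that $f$ is \emph{globally multiplicative}, or \emph{locally multiplicative at $p$}, accordingly, and \emph{locally multiplicative} if this holds at every point.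

Both notions are governed by one family of morphisms. The cup product is a morphism $K\otimes K\to K$, and for $k,l\ge 0$ we form the composite
\begin{equation}\label{eq:phi}
\varphi_{kl}:\ K_{\le k}\otimes K_{\le l}\longrightarrow K\otimes K\longrightarrow K\longrightarrow K_{>k+l}.
\end{equation}
The triangle $K_{\le n}\to K\to K_{>n}\to$ shows that $P_n$ is the kernel of the map induced by $K\to K_{>n}$, on hypercohomology and on stalks alike. The cohomology of the stalk of a tensor product is the tensor product of the cohomologies of the stalks. Therefore: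
\begin{itemize}
\item $f$ is locally multiplicative if and only if every $\varphi_{kl}$ is zero on cohomology sheaves;
\item $f$ is globally multiplicative if and only if every $\varphi_{kl}$ kills the classes $\alpha\otimes\beta$ with $\alpha\in H^*(Y,K_{\le k})$ and $\beta\in H^*(Y,K_{\le l})$;
\item if every $\varphi_{kl}$ is zero, then $f$ is globally and locally multiplicative.
\end{itemize}

\subsection*{The simplest cases}
If $f$ is smooth, the cohomology sheaves of $K$ are local systems, $K_{\le k}$ is the ordinary truncation $\tau_{\le k}K$, and $P_\bullet H^*(X)$ is the Leray filtration. The source of $\varphi_{kl}$ lives in degrees $\le k+l$ and its target in degrees $>k+l$, so $\varphi_{kl}=0$. On a fiber, $P_kH^d(F)$ is $H^d(F)$ for $k\ge d$ and $0$ for $k<d$.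

For singular $f$, the perverse filtration places classes that are concentrated on special fibers lower than their degree. A skyscraper $\mathbb{Q}_p$ is a perverse sheaf, as is $\mathbb{Q}_Y[m]$, so a summand $\mathbb{Q}_p[-d]$ of $K$ already belongs to $K_{\le d-m}$, while a summand $\mathbb{Q}_Y[-d]$ belongs only to $K_{\le d}$. Two such classes of degrees $d$ and $e$ should then multiply into $P_{d+e-2m}H^{d+e}$, and nothing formal forces this.

\begin{example}\label{ex:blowup}
Let $X$ be the blow-up of $\mathbb{P}^2\times\mathbb{A}^1$ at a point $(q,0)$, with exceptional divisor $D\cong\mathbb{P}^2$, and let $f:X\to\mathbb{A}^1$ be the projection, of type $(1,2)$. For the blow-up $b:\tilde M\to M$ of a manifold along a closed submanifold $Z$ of codimension $c$ one has the blow-up formula $Rb_*\mathbb{Q}_{\tilde M}\cong\mathbb{Q}_M\oplus\bigoplus_{i=1}^{c-1}\mathbb{Q}_Z[-2i]$. Hence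
\[
K\cong\mathbb{Q}\oplus\mathbb{Q}[-2]\oplus\mathbb{Q}[-4]\oplus\mathbb{Q}_0[-2]\oplus\mathbb{Q}_0[-4],
\]
where $\mathbb{Q}$ is the constant sheaf on $\mathbb{A}^1$. The five summands enter $K_{\le k}$ at $k=0,2,4,1,3$. So $K_{\le1}=\mathbb{Q}\oplus\mathbb{Q}_0[-2]$ and $K_{\le 2}=K_{\le1}\oplus\mathbb{Q}[-2]$. For $F=f^{-1}(0)$ the restriction $H^*(X)\to H^*(F)$ is an isomorphism that identifies the two filtrations. We read off that $P_2H^4=0$ and that $P_1H^2$ is the line of classes that vanish on the fibers over $t\neq0$. This line contains $[D]$. But $[D]|_D$ is minus the class of a line, so $\int_D[D]^2=1$ and $P_1H^2\cup P_1H^2\not\subset P_2H^4$. The map $f$ is neither globally multiplicative nor locally multiplicative at $0$.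
\end{example}

\subsection*{The conjecture and the results}
In the smooth case both properties hold, and in Example~\ref{ex:blowup} both fail for one and the same reason. Restriction to a fiber maps $P_kH^*(X)$ to $P_kH^*(F)$, and both properties are shadows of the vanishing of the morphisms $\varphi_{kl}$. It is natural to guess that the two shadows appear together. The following statement comes from \cite{Zhang}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $f:X\to Y$ be a proper flat surjective morphism of nonempty smooth irreducible varieties. The perverse filtration of $f$ is multiplicative if and only if the local perverse filtrations on all fibers are multiplicative.}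
\medskip

The Conjecture is false, and both implications fail.

\begin{theorem}\label{thm:disproof}
There is a projective flat surjective morphism $f:X\to Y$ of smooth irreducible quasi-projective varieties, of type $(2,2)$, whose perverse filtration is multiplicative and whose local perverse filtration fails to be multiplicative at each point of a curve in $Y$. There is also such an example with $X$ and $Y$ projective.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Fix $(m,r)$ and consider all morphisms $f$ of type $(m,r)$ as in the Conjecture.
\begin{enumerate}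
\item Global multiplicativity implies local multiplicativity on all fibers for all such $f$ if and only if $m\le1$ or $r\le1$.
\item Local multiplicativity on all fibers implies global multiplicativity for all such $f$ if and only if $m\le 2$ or $r\le3$.
\end{enumerate}
Hence the conjectured equivalence holds for all $f$ of type $(m,r)$ if and only if $m\le 1$ or $r\le1$. All failures occur already for $X$ and $Y$ smooth projective.
\end{theorem}

Two phenomena on an elliptic curve $C$ show how the shadows of a morphism can differ. First, let $\mathcal{E}$ be the rank one local system defined by a connected unramified double cover $\tilde C\to C$. Its cohomology is the anti-invariant part of $H^*(\tilde C)$, which is zero because a translation acts trivially on cohomology. So the identity of $\mathcal{E}$ is nonzero on stalks and zero on hypercohomology. Second, a nonzero class in $H^1(C)$ is a morphism $\mathbb{Q}_C\to\mathbb{Q}_C[1]$ that is zero on stalks and nonzero on hypercohomology. The two counterexamples realize these phenomena inside $\varphi_{kl}$. Each starts from a family with an isolated special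 fiber and a group of symmetries over the base, and twists it by a torsor. In Section~\ref{sec:toric} the group is $\mathbb{Z}/3$, and the twist destroys the global classes that would detect a local failure. In Section~\ref{sec:lagr} the group is $\mathbb{G}_m$, and the twist creates a global product that no fiber sees. Section~\ref{sec:positive} analyzes the obstruction to $\varphi_{kl}=0$ stratum by stratum; this gives the positive results and shows where the second example must be sought. Theorem~\ref{thm:sharp} is assembled in Section~\ref{sec:final}.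

\section{The direct image complex}\label{sec:prelim}

\subsection{The perverse \texorpdfstring{$t$}{t}-structure}
Let $L\in D^b_c(Y)$ be constructible for a Whitney stratification with smooth connected strata $i_S:S\hookrightarrow Y$, that is, the sheaves $\mathcal{H}^d(L)|_S$ are local systems. By definition, $L\in{}^{\mathfrak p}D^{\le n}$ if $i_S^*L$ lives in degrees $\le n-\dim S$ for all $S$, and $L\in{}^{\mathfrak p}D^{\ge n}$ if $i_S^!L$ lives in degrees $\ge n-\dim S$ for all $S$. With $n=k+m$ and $c=\operatorname{codim}S$ the bound is $k+c$. Perverse sheaves are the objects of ${}^{\mathfrak p}D^{\le 0}\cap{}^{\mathfrak p}D^{\ge 0}$. We use the following standard facts.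
\begin{itemize}
\item[(T1)] $\operatorname{Hom}({}^{\mathfrak p}D^{\le n},{}^{\mathfrak p}D^{\ge n+1})=0$. A triangle $L'\to L\to L''\to$ with $L'\in{}^{\mathfrak p}D^{\le n}$ and $L''\in{}^{\mathfrak p}D^{\ge n+1}$ is the truncation triangle of $L$, and every morphism to $L$ from an object of ${}^{\mathfrak p}D^{\le n}$ factors through ${}^{\mathfrak p}\tau_{\le n}L$.
\item[(T2)] Verdier duality $D_Y=R\mathcal{H}om(-,\mathbb{Q}_Y[2m])$ exchanges ${}^{\mathfrak p}D^{\le n}$ and ${}^{\mathfrak p}D^{\ge -n}$.
\item[(T3)] If $\pi$ is smooth of relative dimension $\beta$, then $\pi^*[\beta]$ commutes with perverse truncation. This includes open embeddings and \'etale maps.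
\item[(T4)] For a local system $\mathcal{E}$ on a stratum $S$, the intersection complex $IC_{\bar S}(\mathcal{E})$ is the perverse sheaf supported on $\bar S$ that restricts to $\mathcal{E}[\dim S]$ on $S$ and satisfies strict inequalities on each stratum $S'\subset\bar S\setminus S$: the complex $i_{S'}^*IC$ lives in degrees $<-\dim S'$ and $i_{S'}^!IC$ in degrees $>-\dim S'$. If $\bar S$ is smooth and $\mathcal{E}$ extends to a local system $\bar{\mathcal{E}}$ on it, then $IC_{\bar S}(\mathcal{E})=\bar{\mathcal{E}}[\dim S]$. If $j:S\hookrightarrow\bar S$ is open in a smooth curve, then $IC_{\bar S}(\mathcal{E})=(j_*\mathcal{E})[1]$ with the underived direct image.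
\end{itemize}

\subsection{Decomposition, duality and a degree bound}
Let $f$ be as in the Conjecture. Put
\[
A_k={}^{\mathfrak p}\mathcal{H}^{k+m}(K)[-k-m],\qquad \mathbb{D}=R\mathcal{H}om(-,\mathbb{Q}_Y[-2r])=D_Y[-2m-2r].
\]
We call $A_k$ the part of $K$ of \emph{perversity} $k$.

\begin{proposition}\label{prop:K}
\begin{enumerate}
\item[(a)] $K\cong\bigoplus_{k=0}^{2r}A_k$, and each $A_k[k+m]$ is a direct sum of intersection complexes.
\item[(b)] The cup product followed by the trace $K\to\mathbb{Q}_Y[-2r]$ induces an isomorphism $K\cong\mathbb{D}K$. Under it, $\mathbb{D}K\to\mathbb{D}(K_{\le j})$ is the truncation $K\to K_{>2r-1-j}$, and $\mathbb{D}A_j\cong A_{2r-j}$.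
\item[(c)] The stalks of $A_k$ and of $K_{\le k}$ vanish in degrees $>2k$.
\end{enumerate}
\end{proposition}

\begin{proof}
The first sentence of (b) is Verdier duality for the proper map $f$: since $X$ and $Y$ are smooth, $f^!\mathbb{Q}_Y=\mathbb{Q}_X[2r]$, so $\mathbb{D}K=Rf_*f^!\mathbb{Q}_Y[-2r]=K$. By (T2), $\mathbb{D}$ exchanges ${}^{\mathfrak p}D^{\le m+j}$ and ${}^{\mathfrak p}D^{\ge m+2r-j}$. In the triangle $\mathbb{D}(K_{>j})\to\mathbb{D}K\to\mathbb{D}(K_{\le j})\to$ the first term therefore lies in ${}^{\mathfrak p}D^{\le m+2r-j-1}$ and the third in ${}^{\mathfrak p}D^{\ge m+2r-j}$. By (T1) this is a truncation triangle, which gives the rest of (b).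

Apart from the range of $k$, (a) is the decomposition theorem for proper algebraic maps of Beilinson, Bernstein and Deligne; see also \cite{Saito}. All fibers have dimension $r$, so the stalks of $K$ live in degrees $\le 2r$ and $K\in{}^{\mathfrak p}D^{\le m+2r}$. Applying $\mathbb{D}$ gives $K\in{}^{\mathfrak p}D^{\ge m}$.

For (c), let $Q_k=A_k[k+m]$. We claim $Q_k\cong Q_{2r-k}$. For projective $f$ this is the relative hard Lefschetz theorem. For proper $f$, part (b) says $D_YQ_k\cong Q_{2r-k}$, and $Q_k$ underlies a polarizable pure Hodge module \cite{Saito}, so $D_YQ_k\cong Q_k$. The claim means $A_k\cong A_{2r-k}[2r-2k]$. The stalks of $A_{2r-k}$, a summand of $K$, vanish in degrees $>2r$, so those of $A_k$ vanish in degrees $>2k$. Finally $K_{\le k}\cong\bigoplus_{j\le k}A_j$.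
\end{proof}

Flatness enters the paper only through the dimension of the fibers, in the range in (a) and the bound in (c); algebraicity enters through the decomposition theorem and \cite{Saito}. We fix a decomposition as in (a). Then $K_{\le k}=\bigoplus_{j\le k}A_j$ and $K_{>k}=\bigoplus_{j>k}A_j$, so $P_k=0$ for $k<0$, $P_{2r}$ is everything, and $P_k$ is the sum of the contributions of the $A_j$ with $j\le k$, globally and on stalks. Three further properties will be used.
\begin{itemize}
\item[(P1)] Restriction $H^*(X)\to H^*(F)$ maps $P_k$ to $P_k$, by functoriality of $H^*(Y,L)\to H^*(L_p)$.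
\item[(P2)] $f^*H^*(Y)\cup P_kH^*(X)\subset P_kH^*(X)$. Indeed, a class in $H^e(Y)$ is a morphism $\mathbb{Q}_Y\to\mathbb{Q}_Y[e]$; tensoring with it gives maps $L\to L[e]$ natural in $L$, and on $K$ this map is the cup product with the pulled back class.
\item[(P3)] $P_kH^n(X)=0$ for $n>k+2m$. Indeed, if $L\in{}^{\mathfrak p}D^{\le0}$, the support of $\mathcal{H}^{-i}(L)$ has dimension $\le\min(i,m)$, so $H^a(Y,\mathcal{H}^{-i}L)=0$ for $a>2\min(i,m)$, and $H^n(Y,L)=0$ for $n>m$ because $2\min(i,m)-i\le m$. Apply this to $L=K_{\le k}[k+m]$.
\end{itemize}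

\subsection{Products}
The next lemma raises dimensions and also computes local filtrations of families that are locally products.

\begin{lemma}\label{lem:product}
Let $M$ be a smooth irreducible projective variety, and let $Y'$ be a smooth irreducible variety or a disc in $\mathbb{C}$. Let $f':X\times M\times Y'\to Y\times Y'$ be the map $(x,u,w)\mapsto(f(x),w)$. Then $f'$ is globally multiplicative if and only if $f$ is, and $f'$ is locally multiplicative at $(p,w)$ if and only if $f$ is locally multiplicative at $p$.
\end{lemma}

\begin{proof}
Let $\pi:Y\times Y'\to Y$ be the projection. By the K\"unneth formula, $K'=Rf'_*\mathbb{Q}=\bigoplus_j\pi^*K[-j]\otimes H^j(M)$. By (T3), and since the filtrations of $f'$ are normalized by $\dim(Y\times Y')$, we get $K'_{\le k}=\bigoplus_j\pi^*K_{\le k-j}[-j]\otimes H^j(M)$. Under the K\"unneth isomorphisms, which are isomorphisms of graded rings,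
\[
P_k'=\bigoplus_jP_{k-j}H^*(X)\otimes H^j(M)\otimes H^*(Y'),\qquad P'_kH^*(F\times M)=\bigoplus_jP_{k-j}H^*(F)\otimes H^j(M).
\]
If $P_\bullet$ is multiplicative, the product of elements of $P_{k-j}\otimes H^j(M)$ and $P_{l-i}\otimes H^{i}(M)$ lies in $P_{k+l-(i+j)}\otimes H^{i+j}(M)$, which is contained in $P'_{k+l}$ (with the factor $H^*(Y')$ carried along in the global case). Conversely, a class $\xi\otimes1\otimes 1$ (or $\xi\otimes1$) lies in $P'_k$ exactly when $\xi\in P_k$, so multiplicativity of $P'_\bullet$ implies that of $P_\bullet$.
\end{proof}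

\subsection{Isolated special fibers, and maps to curves}
Let $p\in Y$ and let $V$ be a small open ball around $p$ in local coordinates, so that $H^*(V,L)\to H^*(L_p)$ is an isomorphism for each of the finitely many constructible complexes $L$ under consideration. For $y\in V$ we get a map $\operatorname{sp}_y:H^*(L_p)\cong H^*(V,L)\to H^*(L_y)$, natural in $L$. For $L=K$ it is the ring homomorphism $H^*(F)\cong H^*(f^{-1}V)\to H^*(f^{-1}(y))$. The following lemma generalizes the local computation of Example~\ref{ex:blowup}.

\begin{lemma}\label{lem:isolated}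
Let $m\ge1$ and $y\in V\setminus\{p\}$. Suppose that for all $k$
\[
A_k|_V\cong\mathcal{L}^k[-k]\oplus N_k[-k-m],
\]
where $N_k$ is a skyscraper sheaf at $p$ and $\mathcal{L}^k$ is a constructible sheaf for which $\operatorname{sp}_y:\mathcal{L}^k_p\to\mathcal{L}^k_y$ is injective. Let $I=\bigoplus_d I^d$ be the ideal $\ker(\operatorname{sp}_y)\subset H^*(F)$. Then $I^d=N_{d-m}$,
\[
P_kH^d(F)=\begin{cases}0 & k<d-m,\\ I^d& d-m\le k<d,\\ H^d(F)&k\ge d,\end{cases}
\]
and $f$ is locally multiplicative at $p$ if and only if $I\cdot I=0$.
\end{lemma}

\begin{proof}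
We have $H^d(F)=\mathcal{L}^d_p\oplus N_{d-m}$, with the first summand coming from $A_d$ and the second from $A_{d-m}$. The map $\operatorname{sp}_y$ respects the decomposition of $K$, kills the second summand and is injective on the first. This gives the first two assertions. If the filtration is multiplicative, then $I^d\cdot I^e=P_{d-m}H^d\cdot P_{e-m}H^e\subset P_{d+e-2m}H^{d+e}=0$. Conversely let $I\cdot I=0$, and let $x\in P_kH^d$, $x'\in P_lH^e$ be nonzero, so that $k\ge d-m$ and $l\ge e-m$. If $k+l\ge d+e$ there is nothing to prove. If $d+e-m\le k+l<d+e$, then $k<d$ or $l<e$, so one factor lies in the ideal $I$ and $xx'\in I^{d+e}=P_{k+l}H^{d+e}$. If $k+l<d+e-m$, then $k<d+(e-m-l)\le d$ and in the same way $l<e$, so both factors lie in $I$ and $xx'=0$.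
\end{proof}

\begin{proposition}\label{prop:curve}
If $m\le1$ and $f$ is globally multiplicative, then $f$ is locally multiplicative.
\end{proposition}

\begin{proof}
If $m=0$ the map is smooth. Let $m=1$. By Proposition~\ref{prop:K}(a) and (T4), $A_k=(j_*\mathcal{E}^k)[-k]\oplus\bigoplus_pN_{k,p}[-k-1]$, with $\mathcal{E}^k$ a local system on a dense open subset $j:U\hookrightarrow Y$ and $N_{k,p}$ a skyscraper at $p$. The stalk $(j_*\mathcal{E}^k)_p$ is the space of local monodromy invariants in a nearby stalk, so Lemma~\ref{lem:isolated} applies at every $p$. Let $x\in I^d$ and $x'\in I^e$. Since $N_{d-1,p}[-d]$ is a direct summand of $K_{\le d-1}$ on all of $Y$, and a skyscraper has the same global and local sections, $x$ lifts to $P_{d-1}H^d(X)$; in the same way $x'$ lifts to $P_{e-1}H^e(X)$. The product of the lifts lies in $P_{d+e-2}H^{d+e}(X)$, so $xx'\in P_{d+e-2}H^{d+e}(F)=0$ by (P1).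
\end{proof}

\section{Global does not imply local: a toric family with a symmetry of order three}\label{sec:toric}

\subsection{What is needed}
The proof of Proposition~\ref{prop:curve} rests on lifting classes of a skyscraper. On a surface, the skyscraper can be replaced by a local system on a curve, and that local system may have no cohomology. In relative dimension $2$ this suffices.

\begin{lemma}\label{lem:noA1}
Let $r=2$. If the unit $\mathbb{Q}_Y\to K$ is the truncation $K_{\le0}\to K$ and $H^*(Y,A_1)=0$, then $f$ is globally multiplicative.
\end{lemma}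

\begin{proof}
The hypotheses give $P_1H^*(X)=P_0H^*(X)=f^*H^*(Y)$. If $k\le1$, then $P_k\cup P_l\subset P_l\subset P_{k+l}$ by (P2), and the case $l\le 1$ is symmetric. If $k,l\ge2$, then $P_{k+l}=H^*(X)$ because $k+l\ge 2r$.
\end{proof}

So we look for a family of surfaces $f_0:X_0\to\mathbb{A}^1$ that is not multiplicative at $0$, with an automorphism $\gamma$ over $\mathbb{A}^1$ that has no invariants in $P_1H^2(f_0^{-1}(0))$; then $\gamma$ will serve as monodromy along an elliptic curve. Exchanging two components does not work. Suppose the fiber is a reduced divisor $D_1+D_2$ and $\gamma$ exchanges $D_1$ and $D_2$. Let $\delta_i$ be the restriction of $[D_i]$ to the fiber and $x=\int_{D_1}\delta_1^2$. By symmetry $\int_{D_2}\delta_2^2=x$. From $\delta_2=-\delta_1$ we get $\int_{D_2}\delta_2^2=\int_{D_2}\delta_1^2=D_1\cdot D_1\cdot D_2=\int_{D_1}\delta_1\delta_2=-x$. So $\delta_1^2$ integrates to zero on both components. The reason is that a cubic form cannot be invariant under $-1$. It can be invariant under a rotation of order three, and we now build a fiber with three components that are permuted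 cyclically.

\subsection{The threefold}
We use the dictionary for smooth toric varieties. If a cone of the fan is spanned by part $u_1,\dots,u_s$ of a lattice basis, the star subdivision at $u_1+\dots+u_s$ is the blow-up of the corresponding orbit closure. A linear form $h$ on the lattice is a character with divisor $\sum h(u)D_u$, summed over the primitive ray generators $u$. A lattice automorphism that preserves the fan and $h$ acts on the variety and preserves the character.

In $\mathbb{Z}^3$ let $h(x)=x_1+x_2+x_3$ and, with indices modulo $3$, let $v_i=e_i$ and $w_i=e_i-e_{i+1}$. Then $w_1+w_2+w_3=0$, the vectors $w_1,w_2$ form a basis of $\ker h$, and $h(v_i)=1$. The cones $\langle v_1,w_i,w_{i+1}\rangle$ form the fan of $\mathbb{P}^2\times\mathbb{A}^1$, and $h$ is the coordinate $t$ on $\mathbb{A}^1$. We subdivide twice.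
\begin{itemize}
\item Since $v_2=v_1+w_2+w_3$, the star subdivision at $v_2$ blows up a point $(q,0)$. It replaces $\langle v_1,w_2,w_3\rangle$ by $\langle v_2,w_2,w_3\rangle$, $\langle v_1,v_2,w_2\rangle$ and $\langle v_1,v_2,w_3\rangle$.
\item Since $v_3=v_1+w_3$, the star subdivision at $v_3$ blows up the strict transform $\tilde\Lambda$ of $\Lambda\times0$, where $\Lambda\ni q$ is the line that corresponds to $w_3$. It replaces $\langle v_1,w_3,w_1\rangle$ by $\langle v_3,w_3,w_1\rangle$ and $\langle v_3,v_1,w_1\rangle$, and $\langle v_1,v_2,w_3\rangle$ by $\langle v_2,v_3,w_3\rangle$ and $\langle v_1,v_2,v_3\rangle$.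
\end{itemize}
The resulting fan $\Sigma$ has the seven maximal cones
\[
\langle v_1,v_2,v_3\rangle,\qquad\langle v_i,v_{i+1},w_{i+1}\rangle,\qquad\langle v_i,w_i,w_{i+1}\rangle\qquad(i\in\mathbb{Z}/3).
\]
Although the construction was not symmetric, $\Sigma$ is invariant under $\gamma:e_i\mapsto e_{i+1}$, which sends $v_i$ to $v_{i+1}$ and $w_i$ to $w_{i+1}$ and preserves $h$; see Figure~\ref{fig:fan}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,1)--(-0.866,-0.5)--(0.866,-0.5)--cycle;
\draw[->] (0,1)--(0.69,2.2) node[above] {$w_1$};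
\draw[->] (0.866,-0.5)--(2.17,1.75) node[above] {$w_1$};
\draw[->] (0,1)--(-2.6,1) node[left] {$w_2$};
\draw[->] (-0.866,-0.5)--(-2.25,-0.5) node[left] {$w_2$};
\draw[->] (-0.866,-0.5)--(0.43,-2.75) node[below] {$w_3$};
\draw[->] (0.866,-0.5)--(1.56,-1.7) node[below] {$w_3$};
\fill (0,1) circle (2pt) node[above left] {$v_1$};
\fill (-0.866,-0.5) circle (2pt) node[below left] {$v_2$};
\fill (0.866,-0.5) circle (2pt) node[right] {$v_3$};
\end{tikzpicture}
\caption{The fan $\Sigma$ of the toric threefold $X_0$, cut by the plane $x_1+x_2+x_3=1$. The vertices $v_i=e_i$ correspond to the three components of the fiber over $0$, and an arrow from $v_i$ labeled $w_j$ is the trace of the cone $\langle v_i,w_j\rangle$, where $w_j=e_j-e_{j+1}$. The triangle, the three half-strips and the three sectors are the seven maximal cones. The symmetry $e_i\mapsto e_{i+1}$ is the rotation by $120$ degrees.}\label{fig:fan}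
\end{figure}

Let $f_0:X_0\to\mathbb{A}^1$ be the toric variety of $\Sigma$ with the map given by $h$. It is smooth, projective over $\mathbb{A}^1$ as an iterated blow-up, and flat because the base is a smooth curve. Its fibers $F_t$ over $t\ne0$ are projective planes. The automorphism $\gamma$ has order $3$ and commutes with $f_0$. The divisor of $t$ is $D_1+D_2+D_3$, where $D_i$ corresponds to $v_i$, and $\gamma$ permutes the $D_i$ cyclically. Let $F=D_1\cup D_2\cup D_3$.

\begin{lemma}\label{lem:X0}
The parts $A_0,A_2,A_4$ of $K_0=Rf_{0*}\mathbb{Q}$ are $\mathbb{Q},\mathbb{Q}[-2],\mathbb{Q}[-4]$, and $A_1=\mathbb{Q}_0^2[-2]$, $A_3=\mathbb{Q}^2_0[-4]$. The map $f_0$ is not locally multiplicative at $0$, and $\gamma$ has no nonzero invariants in $V=P_1H^2(F)$.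
\end{lemma}

\begin{proof}
In the blow-up formula of Example~\ref{ex:blowup}, the point of codimension $3$ contributes $\mathbb{Q}_0[-2]\oplus\mathbb{Q}_0[-4]$, and the curve $\tilde\Lambda\cong\mathbb{P}^1$ of codimension $2$ contributes $R\Gamma(\mathbb{P}^1,\mathbb{Q})[-2]$ at $0$, which is again $\mathbb{Q}_0[-2]\oplus\mathbb{Q}_0[-4]$. This gives the $A_k$. By Lemma~\ref{lem:isolated}, $V=I^2$ is the $2$-dimensional kernel of $H^2(F)\to H^2(F_t)$, and it suffices to show $V\cdot V\neq0$.

Let $\delta_i=[D_i]|_F$. Then $\delta_i\in V$ because $D_i\cap F_t=\emptyset$, and $\delta_1+\delta_2+\delta_3=0$. The component $D_1$ is the strict transform of $\mathbb{P}^2\times 0$. The first blow-up turns it into the blow-up of $\mathbb{P}^2$ at $q$, with exceptional class $e$ and line class $\ell$, and the second, whose center is a curve on it, does not change it. The divisors $D_2$ and $D_3$ meet $D_1$ transversally along the exceptional curve and along $\tilde\Lambda$, of classes $e$ and $\ell-e$. So $\delta_1|_{D_1}=-(\delta_2+\delta_3)|_{D_1}=-\ell$ and $\int_{D_1}\delta_1^2=1$. Hence $\delta_1^2\ne0$.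

The span of the $\delta_i$ is a nonzero quotient of the module $\mathbb{Q}[\mathbb{Z}/3]/(1+\gamma+\gamma^2)$. This ring is the quadratic field $\mathbb{Q}(\zeta_3)$, so the module is simple of dimension $2$, and $\gamma-1$ acts invertibly on it. Therefore the span is isomorphic to it and equals $V$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:disproof}}
Let $\tilde C\to C$ be an isogeny of elliptic curves of degree $3$. Let $\mathbb{Z}/3$ act on $X_0\times\tilde C$ through $\gamma$ on $X_0$ and through translation by the kernel on $\tilde C$, and set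
\[
f:\ X=(X_0\times\tilde C)/(\mathbb{Z}/3)\longrightarrow Y=\mathbb{A}^1\times C .
\]
The action is free and $X_0\times\tilde C$ is quasi-projective, so $X$ is a smooth irreducible quasi-projective variety. The base change of $f$ along the \'etale cover $q:\mathbb{A}^1\times\tilde C\to Y$ is $f_0\times\operatorname{id}$. Hence $f$ is proper, flat and surjective of type $(2,2)$, and it is projective because it is proper and $X$ is quasi-projective.

\emph{Local failure.} Since $q$ is a local isomorphism, the local filtration of $f$ at $(0,b)$ is that of $f_0\times\operatorname{id}$ at a preimage. By Lemmas~\ref{lem:product} and~\ref{lem:X0} it is not multiplicative, for every $b\in C$.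

\emph{Global multiplicativity.} We check the hypotheses of Lemma~\ref{lem:noA1}. By (T3), $q^*A_k$ is the pullback to $\mathbb{A}^1\times\tilde C$ of the part of $K_0$ of perversity $k$. So $K_{\le0}$ is a sheaf in degree $0$ and $K_{>0}$ lives in degrees $\ge2$, which gives $K_{\le0}=f_*\mathbb{Q}_X$. This is $\mathbb{Q}_Y$, through the unit, because the fibers are connected. Further, $A_1=i_*\mathcal{V}[-2]$ for a local system $\mathcal{V}$ on the curve $i:0\times C\hookrightarrow Y$, and $\mathcal{V}=i^*\mathcal{H}^2(K_{\le1})$ is the subsheaf of $i^*R^2f_*\mathbb{Q}$ with stalks $P_1H^2$. The pullback of $i^*R^2f_*\mathbb{Q}$ to $\tilde C$ is the constant sheaf $H^2(F)$, with the deck group acting on $H^2(F)$ through $\gamma$. Hence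
\[
H^*(C,\mathcal{V})=\bigl(V\otimes H^*(\tilde C)\bigr)^{\mathbb{Z}/3}=V^{\gamma}\otimes H^*(\tilde C)=0,
\]
because translations are homotopic to the identity. So $H^*(Y,A_1)=0$, and $f$ is globally multiplicative.

\emph{The projective example.} We must compactify $X_0$ equivariantly. A smooth fiber at infinity would require a $\gamma$-invariant ray with $h=-1$, but invariant vectors are multiples of $(1,1,1)$, on which $h$ is divisible by $3$. So we glue in a second copy of $\Sigma$. Let $\theta$ be the involution $e_1\mapsto-e_2$, $e_2\mapsto-e_1$, $e_3\mapsto-e_3$. Then $h\theta=-h$, $\theta(w_1)=w_1$, $\theta(w_2)=w_3$, $\theta(w_3)=w_2$, and $\theta\gamma\theta^{-1}=\gamma^{-1}$, since $-\theta$ is a transposition of the basis. The fans $\Sigma$ and $\theta(\Sigma)$ fill the half-spaces $h\ge0$ and $h\le0$ and induce on $h=0$ the same fan with rays $w_1,w_2,w_3$. Thus $\hat\Sigma=\Sigma\cup\theta(\Sigma)$ is a smooth complete fan, invariant under $\gamma$ because $\gamma\theta(\Sigma)=\theta\gamma^{-1}(\Sigma)=\theta(\Sigma)$. The cones $\langle v_1,w_i,w_{i+1}\rangle$ and $\langle -v_2,w_i,w_{i+1}\rangle$,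 where $-v_2=\theta(v_1)$, form the fan of a $\mathbb{P}^2$-bundle over $\mathbb{P}^1$. This bundle is projective, since the divisor of $w_1$ cuts a line on each fiber and so is relatively ample. The toric variety $\hat X_0$ of $\hat\Sigma$ arises from it by the two blow-ups above and their images under $\theta$, so $\hat X_0$ is projective.

Replace $f_0$ by $\hat f_0:\hat X_0\to\mathbb{P}^1$ and $Y$ by $\mathbb{P}^1\times C$; then $X$ is projective. Over $\mathbb{A}^1\times C$ nothing has changed, so local multiplicativity fails along $0\times C$. The involution $\theta$ identifies $\hat f_0$ near $\infty$ with $f_0$ near $0$ and carries $\gamma$ to $\gamma^{-1}$. So $K_{\le0}=\mathbb{Q}_Y$ again, and $A_1$ is the sum of two shifted local systems on $0\times C$ and $\infty\times C$. The displayed computation applies to both, because $V^{\gamma^{-1}}=V^\gamma=0$. Lemma~\ref{lem:noA1} concludes the proof. \qed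

\section{The obstruction along a stratum}\label{sec:positive}

We now ask when the vanishing of $\varphi_{kl}$ on stalks forces $\varphi_{kl}=0$. The target $K_{>k+l}$ is a complicated complex, so we first trade it for a constant sheaf. If $k+l\ge2r$, then $K_{>k+l}=0$. Otherwise let $j=2r-1-k-l\ge0$. By Proposition~\ref{prop:K}(b), $K_{>k+l}=\mathbb{D}(K_{\le j})$, and under the adjunction $\operatorname{Hom}(L,\mathbb{D}L')=\operatorname{Hom}(L\otimes L',\mathbb{Q}_Y[-2r])$ the morphism $\varphi_{kl}$ corresponds to
\[
t_{klj}:\ T=K_{\le k}\otimes K_{\le l}\otimes K_{\le j}\longrightarrow K\otimes K\otimes K\longrightarrow K\longrightarrow\mathbb{Q}_Y[-2r],\qquad k+l+j=2r-1,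
\]
the triple cup product followed by the trace. The cup product is associative and graded commutative, so $t_{klj}$ is symmetric under permutations of the three factors. This symmetry is the second gain.

\begin{proposition}\label{prop:positive}
\begin{enumerate}
\item[(a)] If $r\le1$, then all $\varphi_{kl}$ are zero, so $f$ is globally and locally multiplicative.
\item[(b)] If $f$ is locally multiplicative and $m\le2$ or $r\le3$, then all $\varphi_{kl}$ are zero, so $f$ is globally multiplicative.
\end{enumerate}
\end{proposition}

\begin{proof}
Choose a finite algebraic Whitney stratification of $Y$ with smooth connected strata for which all $A_k$ are constructible. Then each $A_k[k+m]$ is a sum of complexes $IC_{\bar S}(\mathcal{E})$ with $S$ a stratum and $\mathcal{E}$ a local system on $S$. Let $Y_c$ be the open union of the strata of codimension $\le c$. Fix a triple with $k+l+j=2r-1$ and write $t=t_{klj}$. We prove $t|_{Y_c}=0$ by induction on $c$. On $Y_0$ the complex $A_k$ is a local system in degree $k$, so $T$ lives in degrees $\le2r-1$, the target lives in degree $2r$, and $t|_{Y_0}=0$.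

\emph{Step 1: the obstruction.} Let $c\ge1$ and $t|_{Y_{c-1}}=0$. Restrict all complexes to $Y_c$, and let $u:Y_{c-1}\hookrightarrow Y_c$ be the open inclusion and $i:Z\hookrightarrow Y_c$ its closed complement, the disjoint union of the strata of codimension $c$. The triangle $u_!u^*T\to T\to i_*i^*T\to$ and the adjunctions $(u_!,u^*)$, $(i_*,i^!)$ show that $t$ is the composite
\[
T\to i_*i^*T\xrightarrow{\ i_*\psi\ } i_*i^!\mathbb{Q}_{Y_c}[-2r]\to\mathbb{Q}_{Y_c}[-2r]
\]
for some $\psi\in\operatorname{Hom}(i^*T,i^!\mathbb{Q}_{Y_c}[-2r])$. Since $Z$ is a submanifold of codimension $c$, $i^!\mathbb{Q}_{Y_c}=\mathbb{Q}_Z[-2c]$, and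
\[
\psi\in\operatorname{Hom}(i^*T,\mathbb{Q}_Z[-N]),\qquad N=2r+2c.
\]
It suffices to show $\psi=0$. We have two bounds on the degrees in which $i^*T$ lives:
\begin{equation}\label{eq:bounds}
\le 2(k+l+j)=4r-2\qquad\text{and}\qquad\le(k+c)+(l+c)+(j+c)=2r-1+3c,
\end{equation}
by Proposition~\ref{prop:K}(c) and by the definition of ${}^{\mathfrak p}D^{\le n}$.

\emph{Step 2: deep strata.} If $c\ge r$, then $N\ge4r>4r-2$, so $\psi=0$ by the first bound. This proves (a): for $r=1$ it covers every $c\ge1$, and for $r=0$ there are no triples.

\emph{Step 3: what local multiplicativity gives.} From now on $f$ is locally multiplicative. The difficulty is that the hypothesis concerns $i^*K_{>k+l}$, while $\psi$ takes values in $i^!K_{>k+l}$. The decomposition theorem lets us compare the two in one degree. For every $n$,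
\begin{equation}\label{eq:iso}
\mathcal{H}^{n+c}(i^!A_n)\to\mathcal{H}^{n+c}(i^*A_n)\quad\text{is an isomorphism.}
\end{equation}
Indeed, for a summand of $A_n$ supported on the closure of a component of $Z$, the map $i^!\to i^*$ is an isomorphism; for a summand with support of larger dimension both sides vanish by the strict inequalities in (T4); the remaining summands vanish on $Y_c$.

Consider
\[
\mathcal{H}^N(\psi):\bigoplus_{d+e+g=N}\mathcal{H}^d(i^*K_{\le k})\otimes\mathcal{H}^e(i^*K_{\le l})\otimes\mathcal{H}^g(i^*K_{\le j})\to\mathbb{Q}_Z .
\]
We claim that it vanishes on every summand in which some factor has its top degree, that is, $d=k+c$, $e=l+c$ or $g=j+c$. Take first $g=j+c$. Since $i^!\mathbb{D}L=R\mathcal{H}om(i^*L,\mathbb{Q}_Z[-N])$, the morphism $\psi$ corresponds by adjunction to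
\[
\psi':\ i^*(K_{\le k}\otimes K_{\le l})\to i^!\mathbb{D}(K_{\le j})=i^!K_{>k+l},
\]
and the factorization of $t$ in Step~1 becomes a factorization of $\varphi_{kl}$ through $i_*\psi'$. Applying $i^*$, the composite of $\psi'$ with $i^!K_{>k+l}\to i^*K_{>k+l}$ is $i^*\varphi_{kl}$, which is zero on cohomology sheaves by hypothesis. Let $s=k+l+1+c$. For $n>k+l+1$ the complex $i^!A_n$ lives in degrees $\ge n+c>s$, so $\mathcal{H}^s(i^!K_{>k+l})=\mathcal{H}^s(i^!A_{k+l+1})$, and this injects into $\mathcal{H}^s(i^*K_{>k+l})$ by \eqref{eq:iso}. Hence $\mathcal{H}^s(\psi')=0$. Now $i^*K_{\le j}$ has locally constant cohomology, so $\mathcal{H}^s(i^!\mathbb{D}K_{\le j})$ is the dual of the local system $\mathcal{H}^{N-s}(i^*K_{\le j})$, and $N-s=2r-1-k-l+c=j+c$. So $\mathcal{H}^s(\psi')=0$ is the claim for $g=j+c$. The argument used nothing about $\psi$ except that it induces $t$. A permutation of the factors turns $\psi$ into a morphism that induces $t_{kjl}$ or $t_{ljk}$, and $\varphi_{kj}$, $\varphi_{lj}$ also vanish on cohomology sheaves. This gives the other two cases.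

If no factor has its top degree, then $d+e+g\le2r-1+3(c-1)$, which is less than $N$ when $c\le3$. Therefore
\begin{equation}\label{eq:HN}
\mathcal{H}^N(\psi)=0\qquad\text{for }c\le3 .
\end{equation}

\emph{Step 4: codimensions one and two.} A morphism from a complex in degrees $\le N$ to a sheaf placed in degree $N$ is determined by the map on $\mathcal{H}^N$. For $c=1$, the second bound in \eqref{eq:bounds} is $2r+2=N$, so $\psi=0$ by \eqref{eq:HN}. For $c=2$ the second bound is $2r+5=N+1$. The triangle $\tau_{\le N}i^*T\to i^*T\to\mathcal{H}^{N+1}(i^*T)[-N-1]\to$ gives an exact sequence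
\begin{equation}\label{eq:ext}
\operatorname{Ext}^1_Z(\mathcal{H}^{N+1}(i^*T),\mathbb{Q}_Z)\to\operatorname{Hom}(i^*T,\mathbb{Q}_Z[-N])\to\operatorname{Hom}(\mathcal{H}^N(i^*T),\mathbb{Q}_Z),
\end{equation}
and by \eqref{eq:HN} the morphism $\psi$ comes from the first group. If $m=2$, then $Z$ is finite and this group is zero. If $r\le3$, then $2r+5>4r-2$, so $\mathcal{H}^{N+1}(i^*T)=0$ by the first bound in \eqref{eq:bounds}. In both cases $\psi=0$.

If $m\le2$, all strata have codimension $\le 2$. If $r\le3$, the strata of codimension $c\ge3\ge r$ are covered by Step~2. This proves (b).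
\end{proof}

\section{Local does not imply global: a family of Lagrangian planes}\label{sec:lagr}

\subsection{Where to look}
The first type not covered by Proposition~\ref{prop:positive}(b) is $(3,4)$. There the strata of codimension $3$ are points, on which $\psi$ is determined by $\mathcal{H}^N(\psi)$ and vanishes by \eqref{eq:HN}. So the only obstruction is the group $\operatorname{Ext}^1$ in \eqref{eq:ext}, along a curve $Z$ in the threefold $Y$. It equals $H^1$ of the dual of $\mathcal{B}_k\otimes\mathcal{B}_l\otimes\mathcal{B}_j$, where $\mathcal{B}_k=\mathcal{H}^{k+2}(i^*K_{\le k})$ and $k+l+j=7$. By Proposition~\ref{prop:K}(c), $\mathcal{B}_k\neq0$ requires $k+2\le2k$, so the triple is $(2,2,3)$ up to order.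

This suggests the following shape. Let $G\subset X$ be a smooth subvariety of codimension $2$ formed by components of the fibers over $Z$. We shall see that $a=[G]$ lies in $P_2H^4(X)$ and that $a\mu$ lies in $P_3H^6(X)$ for a class $\mu$ of degree $2$ that vanishes on the fibers of $G\to Z$. We want $a\cdot a\cdot a\mu\ne0$, that is, $\int_Gc_2(N_{G/X})^2\mu\neq0$, while $a^2$ vanishes on each fiber. We arrange that each fiber of $f$ is topologically a product $E\times F_0$ of an elliptic curve and a threefold, so that $a^2$, of degree $8$, vanishes on $F_0$ for reasons of degree, and that globally $c_2(N_{G/X})^2$ is a multiple of $\mu$ itself.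

\subsection{The local model}
We need a flat family of threefolds over a surface in which one fiber acquires an extra component. Recall that for a $4$-dimensional vector space $\mathsf{V}$ with a nondegenerate alternating form, the Lagrangian Grassmannian $LG(2,4)$ of isotropic planes $\Lambda\subset\mathsf{V}$ is a smooth irreducible projective threefold: it is the section of the Pl\"ucker quadric $G(2,4)\subset\mathbb{P}^5$ by the hyperplane that the form defines. If $\Lambda'\cong\mathsf{V}/\Lambda\cong\Lambda^\vee$ is a complementary Lagrangian plane, the Lagrangian planes near $\Lambda$ are the graphs of the symmetric maps $\phi:\Lambda\to\Lambda'$. A nonzero vector $x$ lies on the pencil $\mathbb{P}(x^\perp/x)\cong\mathbb{P}^1$ of Lagrangian planes, while the zero vector lies on all of them. The jump in dimension from $1$ to $3$ compensates exactly for the codimension of a point in a plane, and this produces the extra component.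

On $\mathbb{P}^2$ let $R=\mathcal{O}(1)^{\oplus2}$ and let $s\in H^0(R)$ be given by two independent linear forms; it vanishes transversally at one point $o$. Put
\[
\mathcal{A}_0=R^\vee\oplus\mathcal{O},\qquad\mathcal{V}_0=R^\vee\oplus R,\qquad\omega_0\bigl((v,\rho),(v',\rho')\bigr)=\langle v,\rho'\rangle-\langle v',\rho\rangle,
\]
and $\sigma_0=\operatorname{id}\oplus s:\mathcal{A}_0\to\mathcal{V}_0$. Let $\mathbf{P}_0=\mathbb{P}(\mathcal{A}_0)$ be the bundle of lines $[v:t]$, let $LG(\mathcal{V}_0)$ be the bundle of Lagrangian planes with tautological subbundle $\mathcal{U}$, and let $W\subset\mathbf{P}_0\times_{\mathbb{P}^2}LG(\mathcal{V}_0)$ be the zero scheme of the map $\mathcal{O}(-1)\to\mathcal{V}_0\to\mathcal{V}_0/\mathcal{U}$ induced by $\sigma_0$. As a set,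
\[
W=\{(y,[v:t],\Lambda):\ (v,t\,s(y))\in\Lambda\}.
\]
The vector $(v,t\,s(y))$ vanishes only at the point $b_0\in\mathbf{P}_0$ given by $y=o$, $v=0$. Let $G_0\cong LG(2,4)$ be the fiber of $W$ over $b_0$, and let $g:W\to\mathbb{P}^2$ be the projection.

\begin{lemma}\label{lem:W}
The scheme $W$ is a smooth irreducible projective variety of dimension $5$. The map $g$ is flat and surjective of type $(2,3)$, smooth over $\mathbb{P}^2\setminus\{o\}$, and locally multiplicative. On the open set $\{t=1\}\subset W$, the section $(v,s(y))$ of $\mathcal{U}$ has zero scheme $G_0$.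
\end{lemma}

\begin{proof}
The ambient space is smooth of dimension $2+2+3=7$, and $W$ is the zero scheme of a section of a bundle of rank $2$. We show that the derivative of the section is onto at every point of $W$. At a point not in $G_0$, fix $y$ and $[v:t]$, let $x=(v,t\,s(y))\neq0$, and vary the plane: modulo the graph of $\phi$, the vector $x\in\Lambda$ is equal to $-\phi(x)\in\Lambda'$. The map $\phi\mapsto\phi(x)$ from symmetric maps to $\Lambda^\vee$ is onto, since for a basis $x,x'$ of $\Lambda$ the values $\phi(x,x)$ and $\phi(x,x')$ of a symmetric form are arbitrary. So $W\setminus G_0\to\mathbf{P}_0\setminus\{b_0\}$ is smooth, with fibers $\mathbb{P}^1$. At a point of $G_0$ we may set $t=1$. The section $(v,s(y))$ of $\mathcal{V}_0$ vanishes there, and its derivative in the variables $(v,y)$ is an isomorphism onto the fiber of $\mathcal{V}_0$, because $s$ is transversal at $o$; so the derivative is onto the fiber of $\mathcal{V}_0/\mathcal{U}$. Thus $W$ is smooth of pure dimension $5$. It is irreducible because $W\setminus G_0$ is irreducible and $\dim G_0=3$. The equations $v=0$, $s(y)=0$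 define the reduced point $b_0$, which gives the last assertion.

The map $g$ is smooth on $W\setminus G_0$. Its fiber over $y\ne o$ is a $\mathbb{P}^1$-bundle over $\mathbb{P}^2$. Its fiber $F_0$ over $o$ is the union of $G_0$ and a $\mathbb{P}^1$-bundle over a punctured $\mathbb{P}^2$. All fibers have dimension $3$, and a morphism of smooth varieties whose fibers all have the expected dimension is flat.

Local multiplicativity holds at $y\ne o$, where $g$ is smooth. The local systems $R^kg_*\mathbb{Q}$ on the simply connected space $\mathbb{P}^2\setminus\{o\}$ are constant. By Proposition~\ref{prop:K}(a) and (T4), the parts of $Rg_*\mathbb{Q}$ have the form $A_k=\mathcal{L}^k[-k]\oplus N_k[-k-2]$ with $\mathcal{L}^k$ constant and $N_k$ a skyscraper at $o$. By Proposition~\ref{prop:K}(c), $N_k\ne0$ requires $k+2\le2k$. So the ideal $I$ of Lemma~\ref{lem:isolated} lives in degrees $\ge4$, and $I\cdot I\subset H^{\ge8}(F_0)=0$.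
\end{proof}

\subsection{The twist}
The group $\mathbb{G}_m$ acts on $\mathcal{A}_0$ and $\mathcal{V}_0$ by scaling the summand $R^\vee$. This action commutes with $\sigma_0$ and scales $\omega_0$, so it acts on $W$ over $\mathbb{P}^2$. We twist by a line bundle. Let $E$ be an elliptic curve, $E'$ a second copy of it, $B=E\times E'$, and $\Gamma\subset B$ the diagonal. Put
\[
\mathcal{M}=\mathcal{O}_B(\Gamma-E\times0-0\times E'),\qquad\mu=c_1(\mathcal{M}).
\]
The three curves have self-intersection $0$ and meet pairwise in one point. So $\mathcal{M}$ has degree $1-0-1=0$ on each $E\times z$, degree $1-1-0=0$ on each $e\times E'$, and $\int_B\mu^2=-2-2+2=-2$. On $B\times\mathbb{P}^2$ put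
\[
\mathcal{A}=(R^\vee\otimes\mathcal{M})\oplus\mathcal{O},\qquad\mathcal{V}=(R^\vee\otimes\mathcal{M})\oplus R,\qquad\sigma=\operatorname{id}\oplus s,
\]
with the nondegenerate alternating form $\omega:\mathcal{V}\otimes\mathcal{V}\to\mathcal{M}$ given by the same formula as $\omega_0$. Define $X\subset\mathbb{P}(\mathcal{A})\times_{B\times\mathbb{P}^2}LG(\mathcal{V})$ as the zero scheme of $\mathcal{O}(-1)\to\mathcal{V}\to\mathcal{V}/\mathcal{U}$, and let
\[
f:X\to B\times\mathbb{P}^2\to Y=E'\times\mathbb{P}^2
\]
be the projection. A trivialization of $\mathcal{M}$ over an open set $O\subset B$ identifies $(\mathcal{A},\mathcal{V},\omega,\sigma)$ with the pullback of $(\mathcal{A}_0,\mathcal{V}_0,\omega_0,\sigma_0)$, and so gives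
\begin{equation}\label{eq:triv}
X|_O\cong O\times W\qquad\text{over }O\times\mathbb{P}^2;
\end{equation}
this is an isomorphism of varieties if the trivialization is algebraic, and a homeomorphism if it is continuous.

\begin{proposition}\label{prop:34}
The map $f:X\to Y$ is a flat surjective morphism of smooth irreducible projective varieties of type $(3,4)$. It is locally multiplicative and not globally multiplicative.
\end{proposition}

\begin{proof}
By \eqref{eq:triv} for a Zariski open cover of $B$ and Lemma~\ref{lem:W}, $X$ is smooth and irreducible of dimension $7$, and $X\to B\times\mathbb{P}^2$ is flat and surjective; so is $f$. The variety $X$ is projective, being closed in a projective bundle times a Grassmann bundle.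

\emph{Local multiplicativity.} Let $\Delta\subset E'$ be a disc. Topological complex line bundles are classified by $c_1$ in integral cohomology, and $\mathcal{M}$ has degree $0$ on $E\times z$, so $\mathcal{M}$ has a continuous trivialization over $E\times\Delta$. By \eqref{eq:triv}, $f^{-1}(\Delta\times\mathbb{P}^2)$ is homeomorphic to $W\times E\times\Delta$ over $\Delta\times\mathbb{P}^2$. The complex $K$ with its cup product depends only on the topological space over the base. So Lemma~\ref{lem:product}, with $M=E$ and $Y'=\Delta$, and Lemma~\ref{lem:W} show that $f$ is locally multiplicative at all points of $\Delta\times\mathbb{P}^2$.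

\emph{The subvariety $G$.} Let $\epsilon:G\hookrightarrow X$ be the locus $y=o$, $v=0$. Then $G=LG(\mathcal{V}|_{B\times o})$ is an $LG(2,4)$-bundle $\pi:G\to B$, of dimension $5$. On $\{t=1\}\subset X$ the section $(v,s(y))$ of $\mathcal{U}$ is defined globally, and by \eqref{eq:triv} and Lemma~\ref{lem:W} its zero scheme is $G$, which is smooth of codimension $2=\operatorname{rk}\mathcal{U}$. Hence $N_{G/X}\cong\mathcal{U}|_G$. Let $c_i=c_i(\mathcal{U}|_G)$, with Chern roots $a_1,a_2$, and write $\mu$ also for its pullbacks. The form $\omega$ gives an exact sequence $0\to\mathcal{U}\to\mathcal{V}\to\mathcal{U}^\vee\otimes\mathcal{M}\to0$, and $\mathcal{V}|_{B\times o}\cong\mathcal{M}^{\oplus2}\oplus\mathcal{O}^{\oplus2}$. So $\prod_i(1+a_i)(1+\mu-a_i)=(1+\mu)^2$. With $q_i=a_i(\mu-a_i)$, the $i$th factor is $1+\mu+q_i$, and the identity becomes $(1+\mu)(q_1+q_2)+q_1q_2=0$. In degrees $4$ and $8$ this says $q_1+q_2=0$ and $q_1q_2=0$. Since $q_1+q_2=\mu c_1-c_1^2+2c_2$ and $q_1q_2=c_2(\mu^2-\mu c_1+c_2)$, we obtain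
\begin{equation}\label{eq:chern}
c_1^2=2c_2+\mu c_1,\qquad c_2^2=\mu c_1c_2-\mu^2c_2 .
\end{equation}
On a fiber of $\pi$ we have $\mu=0$ and $c_1=-H$, where $H$ is the Pl\"ucker hyperplane class, so $c_2=H^2/2$. The fiber is a quadric threefold, so $\pi_*(c_1c_2)=-\tfrac12\int H^3=-1$.

\emph{Perversities.} Let $i:Z=E'\times o\hookrightarrow Y$ and let $f_G:G\to Z$ be the restriction of $f$, a smooth projective map with fibers $G_z=\pi^{-1}(E\times z)$. The Gysin morphism $\epsilon_*\mathbb{Q}_G[-4]=\epsilon_*\epsilon^!\mathbb{Q}_X\to\mathbb{Q}_X$ gives a morphism $i_*Rf_{G*}\mathbb{Q}_G[-4]\to K$ that induces $\epsilon_*:H^{*-4}(G)\to H^*(X)$. The complex $\tau_{\le\nu}Rf_{G*}\mathbb{Q}_G$ has locally constant cohomology in degrees $\le\nu$ on a curve, so it lies in ${}^{\mathfrak p}D^{\le\nu+1}$, and $i_*(\tau_{\le\nu}Rf_{G*}\mathbb{Q}_G)[-4]\in{}^{\mathfrak p}D^{\le(\nu+2)+3}$. By (T1), $\epsilon_*$ maps the image of $H^*(Z,\tau_{\le\nu}Rf_{G*}\mathbb{Q}_G)$ in $H^*(G)$ into $P_{\nu+2}H^*(X)$. For $\nu=0$ this gives $a=\epsilon_*1\in P_2H^4(X)$. For $\nu=1$ consider the exact sequence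
\[
H^2(Z,\tau_{\le1}Rf_{G*}\mathbb{Q})\to H^2(G)\to H^2(Z,\tau_{\ge2}Rf_{G*}\mathbb{Q})=H^0(Z,R^2f_{G*}\mathbb{Q}),
\]
in which the second map is restriction to the fibers. Since $\mu|_{G_z}$ is pulled back from $\mu|_{E\times z}=0$, the class $\mu$ comes from the left, and $b=\epsilon_*\mu\in P_3H^6(X)$.

\emph{Global failure.} By the self-intersection formula $\epsilon^*a=c_2(N_{G/X})=c_2$. The projection formula, \eqref{eq:chern} and $\mu^3=0$ give
\[
\int_Xa\cdot a\cdot b=\int_Gc_2^2\,\mu=\int_G\mu^2c_1c_2=\pi_*(c_1c_2)\int_B\mu^2=2 .
\]
If $f$ were globally multiplicative, then $a\cdot a\in P_4H^8(X)$ and $a\cdot a\cdot b\in P_7H^{14}(X)$. But $P_7H^{14}(X)=0$ by (P3), since $14>7+6$.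
\end{proof}

\begin{remark}
The class $\mu$ restricts to zero on both factors of $B$, so it lies in the K\"unneth component $H^1(E)\otimes H^1(E')$. The factor $H^1(E')$ is the $\operatorname{Ext}^1$ along the curve $Z$ in \eqref{eq:ext}, and the factor $H^1(E)$ accounts for the fourth fiber dimension. The twist is essential: for trivial $\mathcal{M}$ we have $X=B\times W$, which is globally multiplicative over $Y$ by Lemma~\ref{lem:W}, Proposition~\ref{prop:positive}(b) and Lemma~\ref{lem:product}.
\end{remark}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:final}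

If $f:X\to Y$ has type $(m_0,r_0)$ with $X$ and $Y$ projective, Lemma~\ref{lem:product} with $M=\mathbb{P}^\alpha$ and $Y'=\mathbb{P}^\beta$ gives a map $f'$ of smooth projective varieties, as in the Conjecture, of type $(m_0+\beta,r_0+\alpha)$, with the same global and the same local behavior as $f$.

(1) If $m\le1$, the implication is Proposition~\ref{prop:curve}. If $r\le1$, local multiplicativity always holds by Proposition~\ref{prop:positive}(a). If $m,r\ge2$, apply the construction above to the projective example of Theorem~\ref{thm:disproof}, with $\beta=m-2$ and $\alpha=r-2$.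

(2) If $m\le2$ or $r\le3$, the implication is Proposition~\ref{prop:positive}(b). If $m\ge3$ and $r\ge4$, apply the construction to the example of Proposition~\ref{prop:34}, with $\beta=m-3$ and $\alpha=r-4$.

The equivalence holds for all $f$ of type $(m,r)$ if and only if both implications do, and the condition ``$m\le1$ or $r\le1$'' implies the condition ``$m\le2$ or $r\le3$''. All counterexamples used are morphisms of smooth projective varieties. \qed

\begin{thebibliography}{9}

\bibitem{Saito}
Saito, \emph{Mixed Hodge Modules}, Publ. RIMS \textbf{26} (1990).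

\bibitem{Zhang}
Zili Zhang, \emph{Local multiplicativity of perverse filtrations}, arXiv:2504.19439 (2025).

\end{thebibliography}
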